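\title{Iterated Whitehead products in Davis--Januszkiewicz spaces depend only on the 1-skeleton}

\begin{abstract}
The Davis--Januszkiewicz space $\mathit{DJ}(\mathcal K)$ of a simplicial complex $\mathcal K$ on $m$ vertices has $m$ canonical classes in $\pi_2$. Let $QL(\mathcal K)\subset\pi_*(\mathit{DJ}(\mathcal K))$ be the quasi-Lie algebra that they generate under Whitehead products. We prove that $QL(\mathcal K)$ does not change when $\mathcal K$ is replaced by the flag complex $\mathcal K^f$ of its $1$-skeleton, which answers a question of Panov, Theriault and Vylegzhanin. More precisely, the image in $\pi_*(\mathit{DJ}(\mathcal K))$ of the homotopy groups of $(\mathbb CP^\infty)^{\vee m}$ maps isomorphically onto $\pi_*(\mathit{DJ}(\mathcal K^f))$. The proof combines a product decomposition of $\Omega\mathit{DJ}(\mathcal K^f)$ by explicit iterated products with an identity that turns a repeated generator into composition with the Hopf map. We also obtain a presentation and an additive decomposition of $QL(\mathcal K)$.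
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The spaces and the question}
Put $C=\mathbb CP^\infty$. Let $\mathcal K$ be a simplicial complex on the vertex set $[m]=\{1,\dots,m\}$, in which every one-element set $\{i\}$ is a simplex. For $I\subset[m]$ let $C^{I}\subset C^m$ be the set of points whose coordinates outside $I$ are the base point. The \emph{Davis--Januszkiewicz space} of $\mathcal K$ is the polyhedral product
\[
\mathit{DJ}(\mathcal K)=(C,\ast)^{\mathcal K}=\bigcup_{I\in\mathcal K}C^{I}\subset C^m .
\]
It interpolates between the wedge $C^{\vee m}=\mathit{DJ}(\mathcal L)$, where $\mathcal L$ is the complex of $m$ disjoint points, and the product $C^m$, which belongs to the full simplex. Give $C$ the cell structure with one cell $e^{2k}$ for each $k\ge0$. Then $\mathit{DJ}(\mathcal K)$ is the subcomplex of $C^m$ formed by the cells $e^{2k_1}\times\dots\times e^{2k_m}$ whose support $\{i:k_i>0\}$ is a simplex of $\mathcal K$. All cells have even dimension, so $\mathit{DJ}(\mathcal K)$ is simply connected and $\pi_2(\mathit{DJ}(\mathcal K))\cong H_2(\mathit{DJ}(\mathcal K))\cong\mathbb Z^m$.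 A basis is given by the \emph{canonical generators}
\[
t_i\colon S^2\longrightarrow C\xrightarrow{\ \tau_i\ }\mathit{DJ}(\mathcal K),\qquad i=1,\dots,m,
\]
where the first map is the inclusion of the bottom cell and $\tau_i$ is the inclusion of the $i$th coordinate.

The Whitehead product $[\alpha,\beta]\in\pi_{p+q-1}(X)$ of $\alpha\in\pi_p(X)$ and $\beta\in\pi_q(X)$ is the composite of the attaching map $S^{p+q-1}\to S^p\vee S^q$ of the top cell of $S^p\times S^q$ with $\alpha\vee\beta$. It vanishes exactly when $\alpha\vee\beta$ extends over $S^p\times S^q$. For simply connected $X$ it is bilinear and satisfies graded antisymmetry and the graded Jacobi identity; a graded abelian group with such a bracket, and no further axioms, is called a quasi-Lie algebra. Let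
\[
QL(\mathcal K)\subset\pi_*(\mathit{DJ}(\mathcal K))
\]
be the quasi-Lie subalgebra generated by $t_1,\dots,t_m$, that is, the subgroup spanned by all iterated Whitehead products of the canonical generators.

The \emph{flagification} $\mathcal K^f$ is the clique complex of the graph $\mathcal K^1$: its simplices are the sets of vertices that are pairwise joined by edges of $\mathcal K$. Thus $\mathcal L\subset\mathcal K\subset\mathcal K^f$, and $\mathcal K$ is called \emph{flag} if $\mathcal K=\mathcal K^f$. The inclusions
\[
\mathit{DJ}(\mathcal L)\xrightarrow{\ g\ }\mathit{DJ}(\mathcal K)\xrightarrow{\ f\ }\mathit{DJ}(\mathcal K^f)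
\]
send canonical generators to canonical generators, so $f$ induces a homomorphism $QL(\mathcal K)\to QL(\mathcal K^f)$. It is known that this homomorphism is always surjective, and that it is an isomorphism if $\mathcal K^1$ is a chordal graph, that is, if every cycle of length at least four has a chord. The following question is posed in \cite{PTV}.

\begin{quote}
\emph{Is $QL(\mathcal K)\to QL(\mathcal K^f)$ an isomorphism for every simplicial complex $\mathcal K$?}
\end{quote}

\subsection*{What to expect}
An edge $\{i,j\}\in\mathcal K$ forces $[t_i,t_j]=0$, because $t_i\vee t_j$ extends over $S^2\times S^2\subset C^{\{i,j\}}$. A simplex of higher dimension imposes no visible relation on binary products, so one would guess that $QL(\mathcal K)$ sees only the edges. The boundary of a triangle, $\mathcal K=\partial\Delta^2$, supports this guess and also shows that there is something to prove. Here $[t_i,t_j]=0$ for all $i,j$, so every iterated product vanishes and $QL(\mathcal K)=\mathbb Z^3=QL(\mathcal K^f)$. On the other hand, $\mathit{DJ}(\mathcal K^f)=C^3$ is obtained from $\mathit{DJ}(\mathcal K)$ by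 attaching one $6$-cell and cells of dimension at least $8$. The relative Hurewicz theorem gives $\pi_6(C^3,\mathit{DJ}(\mathcal K))\cong\mathbb Z$, and $\pi_5(C^3)=\pi_6(C^3)=0$, so $\pi_5(\mathit{DJ}(\mathcal K))\cong\mathbb Z$ lies in the kernel of $f_*$. The question asks whether, for some $\mathcal K$, the kernel of $f_*$ meets $QL(\mathcal K)$.

One cannot decide this in homology alone. The group $H_*(\Omega\mathit{DJ}(\mathcal K^f);\mathbb Z)$ is torsion-free (Proposition~\ref{prop:decomp}), so the Hurewicz map kills all torsion in $QL(\mathcal K^f)$, and torsion is present for two disjoint points: $[t_1,[t_1,t_2]]$ has order two (Example~\ref{ex:twopoints}).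

\subsection*{Results}
The answer to the question is yes. We prove injectivity of $f_*$ on a larger subgroup,
\[
\Pi(\mathcal K)=\operatorname{im}\bigl(g_*\colon\pi_*(\mathit{DJ}(\mathcal L))\to\pi_*(\mathit{DJ}(\mathcal K))\bigr).
\]

\begin{theorem}\label{thm:A}
Let $\mathcal K$ be a simplicial complex on $[m]$. Then $f_*$ is injective on $\Pi(\mathcal K)$. Consequently $QL(\mathcal K)\to QL(\mathcal K^f)$ is an isomorphism. Moreover, there is a map $\sigma\colon\Omega\mathit{DJ}(\mathcal K^f)\to\Omega\mathit{DJ}(\mathcal K)$ with $\Omega f\circ\sigma\simeq\mathrm{id}$ and $\Omega g\simeq\sigma\circ\Omega(fg)$.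
\end{theorem}

\begin{theorem}\label{thm:B}
The map $f_*\colon\Pi(\mathcal K)\to\pi_*(\mathit{DJ}(\mathcal K^f))$ is an isomorphism. Moreover, $\Pi(\mathcal K)=\pi_*(\mathit{DJ}(\mathcal K))$ if and only if $\mathcal K$ is flag.
\end{theorem}

The third result, Theorem~\ref{thm:C}, presents $QL(\mathcal K)$ as the quotient of $QL(\mathcal L)$ by the edge relations and decomposes it additively in terms of wedges of spheres.

\subsection*{The method}
For a flag complex the loop space splits as a product of circles and loop spaces of wedges of spheres, and the spheres map in by explicit iterated products of the $t_i$ (Section~\ref{sec:decomp}). These products make sense in $\mathit{DJ}(\mathcal K)$ as well, so the same formula defines a map $e_{\mathcal K}$ into $\Omega\mathit{DJ}(\mathcal K)$ that becomes an equivalence after composing with $\Omega f$. Hence $f_*$ is injective on the image of $(e_{\mathcal K})_*$, and it remains to show that this image contains $\Pi(\mathcal K)$. Since $\mathcal L$ is flag too, $\Omega\mathit{DJ}(\mathcal L)$ is built from iterated products in the same way, and it suffices to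 rewrite, inside $\pi_*(\mathit{DJ}(\mathcal K))$, each product used for $\mathcal L$ in terms of the products used for $\mathcal K^f$ (Section~\ref{sec:words}). The edge relations and the Jacobi identity do this except when a generator is repeated. That case is settled by an identity which converts a repeated generator into composition with the Hopf map (Section~\ref{sec:repeat}).

\section{Conventions and Samelson products}\label{sec:prelim}

\subsection*{Spaces}
Spaces are compactly generated, based, and of CW homotopy type; by Milnor's theorem, loop spaces and homotopy fibers of maps between CW complexes are of this kind. Whitehead's theorem therefore applies: a weak equivalence is a homotopy equivalence, and so is a homology isomorphism between simply connected spaces. Homology is integral. Loops and paths are Moore loops and paths, so that concatenation is strictly associative. The product $\beta\cdot\omega$ traverses $\beta$ first, $\bar\beta$ is the reversed loop, and $PZ$ is the contractible space of paths in $Z$ starting at the base point. The homotopy fiber of $\phi\colon Z\to B$ is the space of pairs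 $(z,\gamma)$ with $\gamma\in PB$ ending at $\phi(z)$; its projection to $Z$ is a Hurewicz fibration. We write $\phi_*$ also for $(\Omega\phi)_*$.

We write $X_{\mathcal K}=\mathit{DJ}(\mathcal K)$. For a graph $\Gamma$ on a finite set $V$ we write $X_\Gamma$ for the Davis--Januszkiewicz space of the clique complex of $\Gamma$, with $X_\emptyset$ a point. Thus $X_{\mathcal K^f}=X_{\mathcal K^1}$, and $X_{\mathcal L}$ belongs to the edgeless graph. For $J\subset[m]$ the \emph{full subcomplex} $\mathcal K_J$ consists of the simplices of $\mathcal K$ contained in $J$. The projection $C^m\to C^J$ maps $C^I$ to $C^{I\cap J}$, so it restricts to a retraction $X_{\mathcal K}\to X_{\mathcal K_J}$. Such retractions will be turned into product decompositions by the following lemma.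

\begin{lemma}\label{lem:split}
Let $\phi\colon Z\to B$ be a map of simply connected spaces with a section $\iota\colon B\to Z$, and let $j\colon E\to Z$ be its homotopy fiber. Then $E$ is simply connected, and
\[
\Omega E\times\Omega B\to\Omega Z,\qquad(\omega,\beta)\mapsto\Omega j(\omega)\cdot\Omega\iota(\beta),
\]
is a homotopy equivalence. In particular $\Omega j$ is injective on homotopy and on homology.
\end{lemma}

\begin{proof}
The section makes $\phi_*$ surjective, so the long exact sequence of the fibration breaks into short exact sequences $0\to\pi_n(E)\to\pi_n(Z)\to\pi_n(B)\to0$ split by $\iota_*$. The space $E$ is connected because $\pi_1(B)=0$, and $\pi_1(E)$ injects into $\pi_1(Z)=0$. On homotopy groups the displayed map is $(a,b)\mapsto j_*a+\iota_*b$, which is bijective. Under the equivalence, $\Omega j$ is the inclusion of a factor, which has a retraction.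
\end{proof}

\subsection*{Samelson products}
It is convenient to work in $\Omega X$, where brackets are commutators. Let $X$ be simply connected. For every space $Z$ the set $[Z,\Omega X]$ is a group under pointwise multiplication, precomposition with a map is a homomorphism, and for $Z=S^n$ this is the usual group $\pi_n(\Omega X)$. The quotient map $A\times B\to A\wedge B$ has a right homotopy inverse after one suspension, and $[Z,\Omega X]=[\Sigma Z,X]$. Hence
\begin{equation}\label{eq:smash}
[A\wedge B,\Omega X]\longrightarrow[A\times B,\Omega X]\quad\text{is an injective homomorphism.}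
\end{equation}
For $a\in\pi_p(\Omega X)$ and $b\in\pi_q(\Omega X)$ with $p,q\ge1$, the group commutator $xyx^{-1}y^{-1}$ of $x=a\circ pr_1$ and $y=b\circ pr_2$ in $[S^p\times S^q,\Omega X]$ restricts trivially to $S^p\vee S^q$. So it comes from a class in $[S^p\wedge S^q,\Omega X]$, unique by \eqref{eq:smash}. This class is the \emph{Samelson product} $\langle a,b\rangle\in\pi_{p+q}(\Omega X)$. We use the following facts \cite[Ch.~X]{Whitehead}. Under $\pi_{n+1}(X)\cong\pi_n(\Omega X)$ the Whitehead product corresponds to the Samelson product up to a sign that depends only on the degrees. The Samelson product is natural, bilinear, and satisfies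
\begin{align}
\langle a,b\rangle&=-(-1)^{|a||b|}\langle b,a\rangle,\label{eq:anti}\\
\langle a,\langle b,c\rangle\rangle&=\langle\langle a,b\rangle,c\rangle+(-1)^{|a||b|}\langle b,\langle a,c\rangle\rangle.\label{eq:jacobi}
\end{align}
The Hurewicz map $h\colon\pi_*(\Omega X)\to H_*(\Omega X)$ takes $\langle a,b\rangle$ to the graded commutator $[h(a),h(b)]$ in the Pontryagin ring, where $[y,z]=yz-(-1)^{|y||z|}zy$. We write $\operatorname{ad}(a)=\langle a,-\rangle$, and $\operatorname{ad}(y)=[y,-]$ in a graded ring.

From now on $t_i$ denotes the adjoint class in $\pi_1(\Omega X_{\mathcal K})$, of degree $1$. The group $QL(\mathcal K)$ corresponds to the smallest graded subgroup $\mathfrak L(\mathcal K)\subset\pi_*(\Omega X_{\mathcal K})$ that contains the $t_i$ and is closed under Samelson products. By bilinearity it is spanned by the \emph{bracket monomials}, the iterated Samelson products of the $t_i$; a monomial in $n$ letters has degree $n$. By \eqref{eq:anti} and \eqref{eq:jacobi},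
\begin{equation}\label{eq:degone}
\langle t_i,t_j\rangle=\langle t_j,t_i\rangle,\qquad \operatorname{ad}(t_i)\operatorname{ad}(t_j)+\operatorname{ad}(t_j)\operatorname{ad}(t_i)=\operatorname{ad}(\langle t_i,t_j\rangle).
\end{equation}
There are two basic relations:
\begin{equation}\label{eq:basic}
\langle t_i,t_i\rangle=0,\qquad\langle t_i,t_j\rangle=0\ \text{ if }\{i,j\}\in\mathcal K .
\end{equation}
Indeed, these classes come from $\pi_2(\Omega C)=0$ and $\pi_2(\Omega(C\times C))=0$.

\subsection*{Composition with the Hopf map}
Let $\eta_2\in\pi_3(S^2)$ be the Hopf map and $\eta_k\in\pi_{k+1}(S^k)$ its suspensions; for $k\ge3$ the class $\eta_k$ generates $\pi_{k+1}(S^k)=\mathbb Z/2$. For $a\in\pi_k(\Omega X)$ with $k\ge2$ put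
\[
a\eta=a\circ\eta_k\in\pi_{k+1}(\Omega X),
\]
and write $a\eta^r$ for the $r$-fold iterate. The operation $a\mapsto a\eta$ is natural in $X$, and it is additive because it is a precomposition. We have $2(a\eta)=0$, since the adjoint of $a\eta$ is the composite of the adjoint of $a$ with $\eta_{k+1}$, and $k+1\ge3$. Finally, for $a$ of degree $p\ge1$ and $b$ of degree $k\ge2$,
\begin{equation}\label{eq:etaout}
\langle a,b\eta\rangle=\langle a,b\rangle\eta .
\end{equation}
Indeed, pulling the defining commutator back along $1\times\eta_k$ gives $\langle a,b\eta\rangle=\langle a,b\rangle\circ(1_{S^p}\wedge\eta_k)$, and $1_{S^p}\wedge\eta_k=\pm\eta_{p+k}=\eta_{p+k}$ because $p+k\ge3$.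

\section{A repeated generator}\label{sec:repeat}

For $i=j$, the formulas \eqref{eq:degone} and \eqref{eq:basic} give $2\operatorname{ad}(t_i)^2=0$. This is all that the quasi-Lie axioms give, and it does not identify the class $\langle t_i,\langle t_i,a\rangle\rangle$. The additional input is that $t_i$ extends over $C$, so that $t_i\colon S^1\to\Omega X$ is multiplicative up to homotopy. In a group, the double commutator $[x,[y,s]]$ measures the failure of $[\,\cdot\,,s]$ to be multiplicative. We take for $x$ and $y$ two copies of $t_i$ on a torus; then $xy$ is computed by the multiplication of $S^1$, whose Hopf construction is $\eta_2$.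

\begin{lemma}\label{lem:repeat}
Let $X$ be simply connected, $\tau\colon C\to X$ a map, $t\in\pi_1(\Omega X)$ the image of a generator of $\pi_1(\Omega C)$, and $a\in\pi_k(\Omega X)$ with $k\ge1$. Then
\[
\langle t,\langle t,a\rangle\rangle=\langle t,a\rangle\eta .
\]
\end{lemma}

\begin{proof}
Let $T=S^1\times S^1$ and $Z=T\times S^k$. In the group $[Z,\Omega X]$ put $x=t\circ pr_1$, $y=t\circ pr_2$, $s=a\circ pr_3$, and write $[x,s]=xsx^{-1}s^{-1}$. In any group
\[
[x,[y,s]]\cdot[y,s]\cdot[x,s]=x[y,s]x^{-1}\cdot xsx^{-1}s^{-1}=x\,ysy^{-1}\,x^{-1}s^{-1}=[xy,s].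
\]
Let $\mu\colon T\to S^1$ be the multiplication, and let $t_0\colon S^1\to\Omega C$ be the generator with $t=\Omega\tau\circ t_0$. Since $\Omega C\simeq K(\mathbb Z,1)$, an element of $[T,\Omega C]\cong H^1(T)$ is determined by its restrictions to the two circles. Both $(t_0pr_1)\cdot(t_0pr_2)$ and $t_0\mu$ restrict to $t_0$ on each circle, so they are equal. The map $\Omega\tau$ is multiplicative, and therefore $xy=t\circ\mu\circ(pr_1,pr_2)$.

Put $d=\langle t,a\rangle\colon S^1\wedge S^k\to\Omega X$. By the definition of the Samelson product, each of the four commutators is pulled back along the quotient map $Z\to T\wedge S^k$: the commutators $[xy,s]$, $[y,s]$, $[x,s]$ come from $d\circ(\mu\wedge1)$, $d\circ(pr_2\wedge1)$, $d\circ(pr_1\wedge1)$, and $[x,[y,s]]$ comes from $\langle t,d\rangle\circ(\mathrm{pinch}\wedge1)$, where $\mathrm{pinch}\colon T\to S^1\wedge S^1$ is the quotient map. By \eqref{eq:smash}, in the group $[T\wedge S^k,\Omega X]$ we have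
\begin{equation}\label{eq:torus}
d\circ(\mu\wedge1)=\bigl(\langle t,d\rangle\circ(\mathrm{pinch}\wedge1)\bigr)\cdot\bigl(d\circ(pr_2\wedge1)\bigr)\cdot\bigl(d\circ(pr_1\wedge1)\bigr).
\end{equation}

To extract an equation between classes on a sphere, consider the join $S^3=S^1*S^1$, with points $(z,\lambda,w)$, $0\le\lambda\le1$, where $w$ is forgotten for $\lambda=0$ and $z$ is forgotten for $\lambda=1$. Let $\kappa\colon S^1*S^1\to\Sigma T$ be the map $(z,\lambda,w)\mapsto[(z,w),\lambda]$ to the reduced suspension. Its composites with the suspensions of the four maps out of $T$ are as follows.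
\begin{itemize}
\item The map $\Sigma\,\mathrm{pinch}\circ\kappa$ is the quotient by the subcomplex $(S^1*1)\cup(1*S^1)$, which contains all points with $\lambda\in\{0,1\}$. This subcomplex is a union of two cones meeting in the segment $1*1$, so it is contractible, and $\Sigma\,\mathrm{pinch}\circ\kappa$ has degree $\pm1$.
\item The map $\Sigma pr_1\circ\kappa$ factors through the cone $S^1*\mathrm{pt}$, and $\Sigma pr_2\circ\kappa$ factors through the cone $\mathrm{pt}*S^1$. Both are null-homotopic.
\item The map $\Sigma\mu\circ\kappa$ is the Hopf construction on the multiplication of $S^1$, which is $\pm\eta_2$.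
\end{itemize}
Precompose \eqref{eq:torus} with $\kappa\wedge1_{S^{k-1}}\colon S^{k+2}\to T\wedge S^1\wedge S^{k-1}$. This is a homomorphism to $\pi_{k+2}(\Omega X)$. The left side becomes $\pm d\circ\eta_{k+1}$, the first factor on the right becomes $\pm\langle t,d\rangle$, and the other two factors become $0$. Since $2(d\eta)=0$, the signs do not matter.
\end{proof}

\begin{remark}
The extension over $C$ is needed. Let $X=S^2\vee S^2$, let $t,a\in\pi_1(\Omega X)$ be adjoint to the two inclusions, and put $u=h(t)$, $w=h(a)$. Then $H_*(\Omega X)$ is the free ring on $u,w$, and $h\langle t,\langle t,a\rangle\rangle=u^2w-wu^2$ has infinite order, while $2\langle t,a\rangle\eta=0$.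
\end{remark}

\section{Words and their reduction}\label{sec:words}

Fix a vertex $v$. For a word $I=i_1\cdots i_k$ in vertices different from $v$ put
\[
x_I=\operatorname{ad}(t_{i_1})\cdots\operatorname{ad}(t_{i_k})\,t_v ,
\]
a class of degree $|I|+1=k+1$. It is defined in each of the spaces $X_{\mathcal L}$, $X_{\mathcal K}$, $X_{\mathcal K^f}$ and is preserved by $g_*$ and $f_*$. In $\pi_*(\Omega X_{\mathcal K})$ the following rules hold for all words $I',I''$:
\begin{align}
x_{I'ijI''}&=-x_{I'jiI''}&&\text{if $\{i,j\}$ is an edge of $\mathcal K$,}\label{eq:R1}\\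
x_{I'i}&=0&&\text{if $\{i,v\}$ is an edge of $\mathcal K$,}\label{eq:R2}\\
x_{I'iiI''}&=x_{I'iI''}\,\eta.&&\label{eq:R3}
\end{align}
For empty $I'$, rule \eqref{eq:R1} is \eqref{eq:degone} with $\langle t_i,t_j\rangle=0$ applied to $x_{I''}$, rule \eqref{eq:R2} is \eqref{eq:basic}, and rule \eqref{eq:R3} is Lemma~\ref{lem:repeat} for $\tau=\tau_i$ and $a=x_{I''}$. The general case follows by applying the operators $\operatorname{ad}(t_j)$ for the letters $j$ of $I'$, which are additive and commute with $\eta$ by \eqref{eq:etaout}. Only vertices and edges of $\mathcal K$ enter these rules; no higher simplices are needed.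

\begin{example}[the whole argument in a small case]\label{ex:model}
Let $\mathcal K$ be the disjoint union of $\partial\Delta^2$ on $\{1,2,3\}$ and the vertex $4$. Then $X_{\mathcal K^f}=C^3\vee C$. Take $v=4$. By \eqref{eq:R1} the letters $1,2,3$ may be permuted at the cost of a sign, so every word can be sorted, and \eqref{eq:R3} then removes the repetitions. For instance,
\[
x_{21}=-x_{12},\qquad x_{121}=-x_{112}=x_{12}\eta,\qquad x_{1231}=x_{1123}=x_{123}\eta,
\]
\[
x_{1212}=-x_{1122}=x_{122}\eta=x_{12}\eta^2 .
\]
So each $x_I$ with $I$ nonempty is $\pm x_J\eta^r$, where $J$ is one of the seven words $1,2,3,12,13,23,123$. Let $W=(S^3)^{\vee3}\vee(S^4)^{\vee3}\vee S^5$ and map it to $X_{\mathcal K}$ by the adjoints of these seven classes. Multiplying loops gives $e_{\mathcal K}\colon\Omega W\times(\Omega C)^4\to\Omega X_{\mathcal K}$. Proposition~\ref{prop:decomp} below shows that $\Omega f\circ e_{\mathcal K}$ is an equivalence onto $\Omega(C^3\vee C)$, so $f_*$ is injective on the image of $(e_{\mathcal K})_*$. The same proposition shows that $\Omega X_{\mathcal L}$ is the product of $(\Omega C)^4$ and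 $\Omega\overline W_v$, $v=2,3,4$, where $\overline W_v$ has one sphere $S^{|I|+2}$ for every nonempty word $I$ in $\{1,\dots,v-1\}$ without two equal adjacent letters. The maps $\overline W_2,\overline W_3\to X_{\mathcal K}$ are null-homotopic by \eqref{eq:R2}. The map $\overline W_4\to X_{\mathcal K}$ factors through $W$: the sphere of $I$ goes to the sphere of $J$ by $\pm\eta^r$. Hence $\Omega g$ factors through $e_{\mathcal K}$, and $f_*$ is injective on $\Pi(\mathcal K)$. The word $121$ shows why Lemma~\ref{lem:repeat} cannot be avoided: it has no equal adjacent letters, so it contributes a sphere for $\mathcal L$, but the edge $\{1,2\}$ brings its two letters $1$ together.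
\end{example}

We now describe the words that survive for an arbitrary graph $\Gamma$ on a finite set $V$ and a vertex $v\in V$. Let $N(v)$ be the set of neighbors of $v$ and $\Gamma'=\Gamma\setminus v$. A \emph{swap} replaces a word $I'ijI''$ in $V\setminus v$ by $I'jiI''$, where $ij$ is an edge of $\Gamma'$. Two words are \emph{equivalent} if they are connected by swaps. An equivalence class is \emph{admissible} if none of its words has two equal adjacent letters and none of its words ends in a letter from $N(v)$. Let $M=M(\Gamma,v)$ be a set containing one word from each admissible class, and let $M^+$ be the set of nonempty words in $M$. The empty word belongs to $M$.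

\begin{lemma}\label{lem:reduce}
Let $V\subset[m]$, and let $\Gamma$ be a graph on $V$ all of whose edges are edges of $\mathcal K$. For every nonempty word $I$ in $V\setminus v$, the class $x_I\in\pi_*(\Omega X_{\mathcal K})$ is either $0$ or $\pm x_J\eta^r$ with $J\in M^+$ and $r=|I|-|J|\ge0$.
\end{lemma}

\begin{proof}
Induction on $|I|$. By \eqref{eq:R1}, replacing $I$ by an equivalent word changes $x_I$ by a sign. If the class of $I$ is admissible, then $x_I=\pm x_J$ for its representative $J$, which is nonempty. If the class contains a word ending in a letter from $N(v)$, then $x_I=0$ by \eqref{eq:R2}. Otherwise it contains a word $I'iiI''$, and $x_I=\pm x_{I'iI''}\eta$ by \eqref{eq:R3}. The word $I'iI''$ is nonempty and shorter than $I$, so the induction hypothesis and the additivity of $\eta$ finish the proof.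
\end{proof}

The homological counterpart of the three rules is obtained by setting $\eta=0$. Consider the graded ring
\[
A_\Gamma=\mathbb Z\langle u_i:i\in V\rangle\big/\bigl(u_i^2,\ \ u_iu_j+u_ju_i\text{ for edges }ij\bigr),\qquad|u_i|=1,
\]
and the graded abelian group
\[
Q=Q_{\Gamma,v}=A_{\Gamma'}\Big/\sum_{i\in N(v)}A_{\Gamma'}u_i .
\]
For $I=i_1\cdots i_k$ write $u_I=u_{i_1}\cdots u_{i_k}$. Then $Q$ is the quotient of the free abelian group on the symbols $u_I$, for words $I$ in $V\setminus v$, by the span of the elements
\begin{equation}\label{eq:Qrel}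
u_{I'ijI''}+u_{I'jiI''}\ \ (ij\text{ an edge of }\Gamma'),\qquad u_{I'i}\ \ (i\in N(v)),\qquad u_{I'iiI''}.
\end{equation}

\begin{lemma}\label{lem:basis}
The group $Q$ is free of finite type with basis $\{u_J\}_{J\in M}$. In $Q$, each $u_I$ is either $0$ or $\pm u_J$ with $J\in M$ and $|J|=|I|$.
\end{lemma}

\begin{proof}
Each relation \eqref{eq:Qrel} involves words of one equivalence class, so $Q$ is a direct sum over the classes. A swap changes $u_I$ by a sign, so the summand of a class is generated by any one of its words, and it is zero if the class is not admissible. Let the class of $J$ be admissible; only relations of the first type concern it. A swap exchanges two different letters, so it keeps equal letters in their order. A chain of swaps from $J$ to $I$ therefore induces the unique permutation of positions that matches letters and preserves the order of equal letters, and the parity of the length of the chain is the sign $\operatorname{sgn}(I)$ of this permutation. The homomorphism $u_I\mapsto\operatorname{sgn}(I)$ kills the relations and sends $u_J$ to $1$, so the summand is $\mathbb Z$. There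 are finitely many words of each length.
\end{proof}

\section{The loop space of a flag complex}\label{sec:decomp}

Put $u_i=h(t_i)\in H_1(\Omega X_\Gamma)$. Then $u_i^2=0$ because it comes from $H_2(\Omega C)=0$, and $u_iu_j+u_ju_i=h\langle t_i,t_j\rangle=0$ for edges $ij$. So there is a ring homomorphism $\theta_\Gamma\colon A_\Gamma\to H_*(\Omega X_\Gamma)$, $u_i\mapsto u_i$, natural for inclusions of induced subgraphs.

\begin{proposition}\label{prop:decomp}
Let $\Gamma$ be a graph on a finite set $V$.
\begin{itemize}
\item[(a)] The map $\theta_\Gamma$ is an isomorphism, and $H_*(\Omega X_\Gamma)$ is free of finite type.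
\item[(b)] Let $v\in V$, $\Gamma'=\Gamma\setminus v$, $M=M(\Gamma,v)$ and $W=\bigvee_{I\in M^+}S^{|I|+2}$. Let $\psi\colon W\to X_\Gamma$ be adjoint to $x_I$ on the $I$th sphere. Then
\[
\Omega W\times\Omega C\times\Omega X_{\Gamma'}\to\Omega X_\Gamma,\qquad(\omega,\vartheta,\beta)\mapsto\Omega\psi(\omega)\cdot\Omega\tau_v(\vartheta)\cdot\beta,
\]
is a homotopy equivalence.
\end{itemize}
\end{proposition}

Part (a) is due to Panov and Ray; we include a proof because (a) and (b) are proved by a joint induction. The plan is to split off $\Omega X_{\Gamma'}$ and then $\Omega C$ by Lemma~\ref{lem:split}, to compute the homology of the remaining fiber $D$, and to show that the classes $x_I$ give an equivalence $W\simeq D$. We use two facts about cofibrations. By Str{\o}m's theorem, the preimage of a closed cofibration under a Hurewicz fibration is a closed cofibration. If $Z$ is the union of closed subspaces $Z_1,Z_2$, then $Z/Z_1=Z_2/(Z_1\cap Z_2)$.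

\begin{proof}
Induction on $|V|$; for $V=\emptyset$ the space is a point and $A_\Gamma=\mathbb Z$. Let $v\in V$ and put $X=X_\Gamma$, $Y=X_{\Gamma'}$, $B=X_{\Gamma|N(v)}$, where $\Gamma|N(v)$ is the induced subgraph. A clique of $\Gamma$ either avoids $v$ or is the union of $v$ and a clique in $N(v)$. Hence
\[
X=Y\cup(B\times C),\qquad Y\cap(B\times C)=B\times\ast,
\]
with $C$ the $v$th coordinate. Both $B\subset Y$ and $Y\subset X$ belong to full subcomplexes, so there are retractions $\rho\colon Y\to B$ and $r\colon X\to Y$. On $B\times C$ the map $r$ is the projection to $B$. The part of $X$ outside $Y$ lies over $B$, so the fiber of $r$ will be governed by the fiber of the inclusion $B\subset Y$, which we study first.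

\medskip\noindent\emph{Step 1: the fiber $G$ of $B\subset Y$ has homology $Q$.}
Let $G=\{(b,\gamma):b\in B,\ \gamma\in PY\text{ ending at }b\}$ and $\partial\colon\Omega Y\to G$, $\partial\beta=(\ast,\beta)$. The space $G$ is connected because $B$ is connected and $Y$ is simply connected. Let $E$ be the homotopy fiber of $\rho$. By Lemma~\ref{lem:split} the product map $\mu\colon\Omega E\times\Omega B\to\Omega Y$ is an equivalence and $\Omega E$ is connected. Since $\pi_*(B)\to\pi_*(Y)$ is injective, the exact sequence of $G\to B\to Y$ shows that $\partial_*$ is surjective on homotopy groups with kernel the image of $\pi_*(\Omega B)$. So the composite $\partial_E\colon\Omega E\to\Omega Y\to G$ is an equivalence. For $\beta\in\Omega Y$ and $\omega\in\Omega B$, the points $(\omega(\lambda),\beta\cdot\omega|_{[0,\lambda]})$ form a path in $G$ from $\partial\beta$ to $\partial(\beta\cdot\omega)$, depending continuously on $(\beta,\omega)$. Therefore $\partial\circ\mu\simeq\partial_E\circ pr_1$.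

By induction $H_*(\Omega B)=A_{\Gamma|N(v)}$ and $H_*(\Omega Y)=A_{\Gamma'}$, and $H_*(\Omega B)$ is free. By the K\"unneth theorem, $\mu_*\colon H_*(\Omega E)\otimes H_*(\Omega B)\to H_*(\Omega Y)$ is an isomorphism of right $H_*(\Omega B)$-modules, and under it $\partial_*$ becomes the projection to $H_*(\Omega E)\cong H_*(G)$. So $\partial_*$ is onto with kernel
\[
\mu_*\bigl(H_*(\Omega E)\otimes\widetilde H_*(\Omega B)\bigr)=H_*(\Omega Y)\cdot\widetilde H_*(\Omega B)=\sum_{i\in N(v)}A_{\Gamma'}u_i .
\]
Thus $\partial_*$ induces $Q\cong H_*(G)$. By Lemma~\ref{lem:basis}, $\{\partial_*u_I\}_{I\in M^+}$ is a basis of $\widetilde H_*(G)$.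

\medskip\noindent\emph{Step 2: the fiber $F$ of $r$.}
Let $F=\{(x,\gamma):\gamma\in PY\text{ ending at }r(x)\}$, with the fibration $p\colon F\to X$. It is the union of the closed subspaces $p^{-1}(Y)=PY$ and $p^{-1}(B\times C)=G\times C$, whose intersection is $G\times\ast$. By Str{\o}m's theorem $PY\subset F$ is a closed cofibration, and $PY$ is contractible. So the collapse
\[
q\colon F\to F/PY=(G\times C)/(G\times\ast)=G_+\wedge C
\]
is an equivalence, and $q_*\colon\widetilde H_*(F)\cong H_*(G)\otimes\widetilde H_*(C)$. By Lemma~\ref{lem:split}, $F$ is simply connected, the product map $\Omega F\times\Omega Y\to\Omega X$ is an equivalence, and $\Omega p$ is injective on homotopy and homology.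

\medskip\noindent\emph{Step 3: the fiber $D$ of $F\to C$.}
The space $F$ still contains a copy of $C$, which we split off. Consider the composite $F\to X\to C$ of $p$ with the $v$th coordinate, and let $j\colon D\to F$ be its homotopy fiber. The composite sends $PY$ to the base point and is the projection on $G\times C$. So $D$ is the union of the closed subspaces $PY\times\Omega C$ and $G\times PC$, with intersection $G\times\Omega C$. The inclusions $PY\times\Omega C\subset D$ and $G\times\Omega C\subset G\times PC$ are the preimages of $PY\subset F$ and $G\times\ast\subset G\times C$ under fibrations. They are closed cofibrations with the same quotient, so excision holds and there is a Mayer--Vietoris sequence. Let $\epsilon\in H_1(\Omega C)$ be the generator that $\Omega\tau_v$ maps to $u_v$. Since $\Omega C\simeq S^1$, we have $H_n(G\times\Omega C)=H_n(G)\oplus H_{n-1}(G)\otimes\epsilon$, and the map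
\[
\widetilde H_n(G\times\Omega C)\to\widetilde H_n(\Omega C)\oplus\widetilde H_n(G)
\]
given by the two projections is onto with kernel $\widetilde H_{n-1}(G)\otimes\epsilon$. Hence
\begin{equation}\label{eq:HD}
\widetilde H_n(D)\cong\widetilde H_{n-2}(G).
\end{equation}
The map $C\to G\times C\subset F$, $c\mapsto((\ast,\mathrm{const}),c)$, is a section of $F\to C$, and its composite with $p$ is $\tau_v$. By Lemma~\ref{lem:split}, $D$ is simply connected and the product map $\Omega D\times\Omega C\to\Omega F$ is an equivalence. As $\pi_n(C)=0$ for $n\ge3$, we get $j_*\colon\pi_n(D)\cong\pi_n(F)$ for $n\ge3$.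

\medskip\noindent\emph{Step 4: the classes $x_I$ in the homology of $F$.}
By \eqref{eq:HD} the spaces $W$ and $D$ have isomorphic homology, but we need the specific classes $x_I$ to realize the isomorphism. Since $r_*t_v=0$, we have $r_*x_I=0$, so $x_I$ has a lift $\hat x_I\in\pi_{|I|+1}(\Omega F)$, unique because $p_*$ is injective. This lift is not given by a formula, and the difficulty is to find its Hurewicz image. The way around it is that iterated commutators in homology are induced by conjugation of loops, and conjugation lifts to $F$ explicitly.

Let $\widetilde\Psi\colon\Omega Y\times\Omega C\to\Omega F$ send $(\beta,\vartheta)$ to the following loop: follow $\lambda\mapsto(\beta(\lambda),\beta|_{[0,\lambda]})$ in $PY$ from the base point to $\partial\beta$, then follow $\lambda\mapsto(\partial\beta,\vartheta(\lambda))$ in $G\times C$, then return along the first path. Projecting to $X$, we get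
\[
\Psi=\Omega p\circ\widetilde\Psi,\qquad\Psi(\beta,\vartheta)=\beta\cdot\Omega\tau_v(\vartheta)\cdot\bar\beta .
\]
We compute $\Psi_*(u_I\otimes\epsilon)$. Let $\chi\colon\Omega X\times\Omega X\to\Omega X$ be the conjugation $(\beta,\xi)\mapsto\beta\xi\bar\beta$. The class $u_i$ comes from $S^1$, so the diagonal sends it to $u_i\otimes1+1\otimes u_i$, and reversal of loops sends it to $-u_i$. Moving the second copy of $\beta$ past $\xi$ gives the sign $(-1)^{|z|}$, so $\chi_*(u_i\otimes z)=u_iz-(-1)^{|z|}zu_i=\operatorname{ad}(u_i)z$. Since $\Psi(\beta\beta',\vartheta)=\chi(\beta,\Psi(\beta',\vartheta))$ and $\Psi_*(1\otimes\epsilon)=u_v$, induction on $|I|$ gives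
\[
\Psi_*(u_I\otimes\epsilon)=\operatorname{ad}(u_{i_1})\cdots\operatorname{ad}(u_{i_k})u_v=h(x_I).
\]
So $h(\hat x_I)$ and $\widetilde\Psi_*(u_I\otimes\epsilon)$ have the same image under the injective map $(\Omega p)_*$, and
\[
h(\hat x_I)=\widetilde\Psi_*(u_I\otimes\epsilon).
\]

To pass from $\Omega F$ to $F$, recall the homology suspension $s\colon\widetilde H_n(\Omega Z)\cong\widetilde H_{n+1}(\Sigma\Omega Z)\to\widetilde H_{n+1}(Z)$, induced by the evaluation map $\mathrm{ev}\colon\Sigma\Omega Z\to Z$. It is natural in $Z$, and for $a\in\pi_n(\Omega Z)$ the class $s(h(a))$ is, up to sign, the Hurewicz image of the adjoint of $a$. In particular $c=s(\epsilon)$ generates $H_2(C)$. Since $q$ collapses $PY$, the loop $\Omega q\circ\widetilde\Psi(\beta,\vartheta)$ is constant on its first and last parts. After shrinking them it is $\lambda\mapsto[\partial\beta,\vartheta(\lambda)]$. So the adjoint of $\Omega q\circ\widetilde\Psi$ is homotopic to the composite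
\[
\Sigma(\Omega Y\times\Omega C)\longrightarrow(\Omega Y)_+\wedge\Sigma\Omega C\xrightarrow{\ \partial_+\wedge\,\mathrm{ev}\ }G_+\wedge C ,
\]
whose first map is the quotient map. It follows that $q_*s\widetilde\Psi_*(a\otimes\epsilon)=\pm\partial_*(a)\otimes c$ for homogeneous $a\in H_*(\Omega Y)$, and therefore
\begin{equation}\label{eq:hur}
q_*\,s\,h(\hat x_I)=\pm\,\partial_*(u_I)\otimes c .
\end{equation}

\medskip\noindent\emph{Step 5: $W\simeq D$, and part (b).}
For $I\in M^+$ the adjoint of $\hat x_I$ lies in $\pi_{|I|+2}(F)\cong\pi_{|I|+2}(D)$, because $|I|+2\ge3$. So there is $\hat\psi\colon W\to D$ with $pj\hat\psi\simeq\psi$. By \eqref{eq:hur} the composite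
\[
\widetilde H_*(W)\xrightarrow{\hat\psi_*}\widetilde H_*(D)\xrightarrow{j_*}\widetilde H_*(F)\cong H_*(G)\otimes\widetilde H_*(C)
\]
sends the fundamental class of the $I$th sphere to $\pm\partial_*(u_I)\otimes c$. By Step~1 it is an isomorphism onto the direct summand $\widetilde H_*(G)\otimes c$, so it has a left inverse, and hence so does $\hat\psi_*$. By \eqref{eq:HD}, $\widetilde H_n(W)$ and $\widetilde H_n(D)$ are finitely generated free groups of the same rank, that of $\widetilde H_{n-2}(G)$. The cokernel of $\hat\psi_*$ is a direct summand of a free group and has rank $0$, so it vanishes. Both $W$ and $D$ are simply connected, so $\hat\psi$ is an equivalence. The map in (b) is homotopic to the composite of equivalences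
\[
\Omega W\times\Omega C\times\Omega Y\to\Omega D\times\Omega C\times\Omega Y\to\Omega F\times\Omega Y\to\Omega X .
\]

\medskip\noindent\emph{Step 6: part (a).}
By the Bott--Samelson theorem, $H_*(\Omega W)$ is the tensor algebra $T$ on the Hurewicz images $a_I$ of the adjoints of the sphere inclusions. By (b) and the K\"unneth theorem, multiplication gives an isomorphism $T\otimes\Lambda[\epsilon]\otimes A_{\Gamma'}\cong H_*(\Omega X)$ with $a_I\mapsto h(x_I)$ and $\epsilon\mapsto u_v$. By induction $A_{\Gamma'}\cong H_*(\Omega Y)$ is free of finite type, so $H_*(\Omega X)$ is too. In $A_\Gamma$ put $y_I=\operatorname{ad}(u_{i_1})\cdots\operatorname{ad}(u_{i_k})u_v$. The isomorphism factors as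
\[
T\otimes\Lambda[\epsilon]\otimes A_{\Gamma'}\xrightarrow{\ \Xi\ }A_\Gamma\xrightarrow{\ \theta_\Gamma\ }H_*(\Omega X),
\]
where $\Xi$ multiplies the three factors after substituting $y_I$ for $a_I$ and $u_v$ for $\epsilon$. If $\Xi$ is onto, then $\theta_\Gamma$ is bijective. Let $R\subset A_\Gamma$ be the subring generated by $1$ and the $y_J$, $J\in M^+$, and let $A'$ be the image of $A_{\Gamma'}$. The image of $\Xi$ is $S=RA'+Ru_vA'$.

First, $y_I\in R$ for every nonempty word $I$ in $V\setminus v$. Expanding commutators gives $\operatorname{ad}(u_i)^2z=u_i^2z-zu_i^2=0$ and $\operatorname{ad}(u_i)\operatorname{ad}(u_j)+\operatorname{ad}(u_j)\operatorname{ad}(u_i)=\operatorname{ad}(u_iu_j+u_ju_i)$, which is $0$ for edges; also $\operatorname{ad}(u_i)u_v=0$ for $i\in N(v)$. So $u_I\mapsto y_I$ kills the relations \eqref{eq:Qrel}, and by Lemma~\ref{lem:basis} each such $y_I$ is $0$ or $\pm y_J$ with $J\in M^+$.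

Second, $\operatorname{ad}(u_j)R\subset R$ for all $j\in V$. Since $\operatorname{ad}(u_j)$ is a graded derivation, it suffices to show $\operatorname{ad}(u_j)y_I\in R$ for nonempty $I$. For $j\ne v$ this element is $y_{jI}$. For $j=v$ we induct on $|I|$. If $I=i$, then $y_i=u_iu_v+u_vu_i$ and $\operatorname{ad}(u_v)y_i=u_vu_iu_v-u_vu_iu_v=0$. If $I=iI'$ with $I'$ nonempty, then $\operatorname{ad}(u_v)y_I=[y_i,y_{I'}]-\operatorname{ad}(u_i)\operatorname{ad}(u_v)y_{I'}\in R$.

Third, $S$ is closed under left multiplication by each $u_j$. For homogeneous $n\in R$ we have $u_jn=\operatorname{ad}(u_j)n\pm nu_j$, and $RS\subset S$, so it suffices to check that $u_jA'$ and $u_ju_vA'$ lie in $S$. For $j=v$ these are $u_vA'$ and $0$. For $j\neq v$ we have $u_jA'\subset A'$ and $u_ju_v=y_j-u_vu_j$. Since $1\in S$, it follows that $S=A_\Gamma$.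
\end{proof}

\begin{remark}
The flag property is used at the start of the proof: the link of $v$ is a full subcomplex, which gives the retraction $\rho$, and it is again flag, which allows the induction. For $\partial\Delta^2$ and $v=3$ the link consists of two points, and $C\vee C\subset C\times C$ has no retraction. A retraction would fix the two generators of $H^2$, whose product is zero in $C\vee C$ and nonzero in $C\times C$.
\end{remark}

\section{Proofs of Theorems \ref{thm:A} and \ref{thm:B}}\label{sec:main}

Let $\Gamma=\mathcal K^1$ and let $\Gamma_v$ be the subgraph induced on $\{1,\dots,v\}$. Fix $M_v=M(\Gamma_v,v)$ and put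
\[
W_v=\bigvee_{I\in M_v^+}S^{|I|+2},\qquad\mathcal E=\prod_{v=m}^{1}(\Omega W_v\times\Omega C).
\]
For each $\mathcal N\in\{\mathcal L,\mathcal K,\mathcal K^f\}$ let $\psi_v^{\mathcal N}\colon W_v\to X_{\mathcal N}$ be adjoint on the $I$th sphere to $x_I\in\pi_{|I|+1}(\Omega X_{\mathcal N})$, formed with last entry $t_v$, and let
\[
e_{\mathcal N}\colon\mathcal E\to\Omega X_{\mathcal N},\qquad(\omega_v,\vartheta_v)_v\mapsto\prod_{v=m}^{1}\Omega\psi_v^{\mathcal N}(\omega_v)\cdot\Omega\tau_v(\vartheta_v),
\]
with the product taken in the order $v=m,m-1,\dots,1$. A map out of a wedge of spheres is determined up to homotopy by its classes on the spheres, so $g\psi_v^{\mathcal L}\simeq\psi_v^{\mathcal K}$ and $f\psi_v^{\mathcal K}\simeq\psi_v^{\mathcal K^f}$. The maps $\Omega f$ and $\Omega g$ are multiplicative, and $f,g$ commute with the $\tau_v$. Therefore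
\begin{equation}\label{eq:compat}
\Omega g\circ e_{\mathcal L}\simeq e_{\mathcal K},\qquad\Omega f\circ e_{\mathcal K}\simeq e_{\mathcal K^f}.
\end{equation}
Applying Proposition~\ref{prop:decomp}(b) successively to $(\Gamma_m,m),(\Gamma_{m-1},m-1),\dots,(\Gamma_1,1)$ shows that $e_{\mathcal K^f}$ is a homotopy equivalence.

The same construction for the edgeless graph on $[m]$ gives wedges $\overline W_v$, indexed by the nonempty words in $\{1,\dots,v-1\}$ without equal adjacent letters, maps $\overline\psi_v\colon\overline W_v\to X_{\mathcal L}$, and a homotopy equivalence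
\[
\overline e\colon\overline{\mathcal E}=\prod_{v=m}^{1}(\Omega\overline W_v\times\Omega C)\to\Omega X_{\mathcal L}.
\]
This equivalence is the reason for working with $\Pi(\mathcal K)$: to control all of $\Omega g$ we only have to control the classes $x_I$.

\begin{proof}[Proof of Theorem \ref{thm:A}]
On the $I$th sphere of $\overline W_v$, the map $g\overline\psi_v$ is adjoint to $x_I\in\pi_*(\Omega X_{\mathcal K})$. By Lemma~\ref{lem:reduce} for $(\Gamma_v,v)$, this class is $0$ or $\pm x_J\eta^r$ with $J\in M_v^+$. In both cases it lies in the image of $(\psi_v^{\mathcal K})_*$; in the second case it is the image of $\pm\iota_J\eta^r$, where $\iota_J\in\pi_{|J|+1}(\Omega W_v)$ is adjoint to the inclusion of the $J$th sphere. Choosing these preimages on all spheres gives $\varphi_v\colon\overline W_v\to W_v$ with $\psi_v^{\mathcal K}\varphi_v\simeq g\overline\psi_v$. With $\Phi=\prod_v(\Omega\varphi_v\times\mathrm{id})\colon\overline{\mathcal E}\to\mathcal E$ we obtain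
\begin{equation}\label{eq:factor}
\Omega g\circ\overline e\simeq e_{\mathcal K}\circ\Phi .
\end{equation}
Since $\overline e_*$ is bijective on homotopy groups, $\operatorname{im}g_*\subset\operatorname{im}(e_{\mathcal K})_*$. By \eqref{eq:compat}, $f_*(e_{\mathcal K})_*=(e_{\mathcal K^f})_*$ is injective, so $f_*$ is injective on $\operatorname{im}(e_{\mathcal K})_*$, and hence on $\Pi(\mathcal K)$.

The maps $g_*$ and $f_*$ send each bracket monomial to the bracket monomial of the same shape. So $\mathfrak L(\mathcal K)=g_*\mathfrak L(\mathcal L)\subset\operatorname{im}g_*$ and $f_*\mathfrak L(\mathcal K)=\mathfrak L(\mathcal K^f)$. Thus $QL(\mathcal K)\to QL(\mathcal K^f)$ is injective and surjective.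

Finally, let $e_{\mathcal K^f}^{-1}$ be a homotopy inverse of $e_{\mathcal K^f}$ and put $\sigma=e_{\mathcal K}\circ e_{\mathcal K^f}^{-1}$. Then $\Omega f\circ\sigma\simeq\mathrm{id}$ by \eqref{eq:compat}, and by \eqref{eq:factor} and \eqref{eq:compat}
\[
\Omega g\circ\overline e\simeq e_{\mathcal K}\Phi\simeq\sigma\,e_{\mathcal K^f}\Phi\simeq\sigma\circ\Omega f\circ e_{\mathcal K}\Phi\simeq\sigma\circ\Omega(fg)\circ\overline e .
\]
Since $\overline e$ is an equivalence, $\Omega g\simeq\sigma\circ\Omega(fg)$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:B}]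
Injectivity is part of Theorem~\ref{thm:A}. By \eqref{eq:compat}, $\Omega(fg)\circ e_{\mathcal L}\simeq e_{\mathcal K^f}$ is an equivalence, so $(fg)_*$ is onto and $f_*\Pi(\mathcal K)=\pi_*(X_{\mathcal K^f})$. If $\mathcal K=\mathcal K^f$, then $f$ is the identity and this says $\Pi(\mathcal K)=\pi_*(X_{\mathcal K})$. Conversely, if $\Pi(\mathcal K)=\pi_*(X_{\mathcal K})$, then $f$ is a weak equivalence and induces an isomorphism in homology. All cells have even dimension, so the homology of each space is free on its cells, and $f_*$ is the inclusion of a subset of the basis. Hence the two complexes have the same cells. For $I\in\mathcal K^f$ the cell $\prod_{i\in I}e^2$ then lies in $X_{\mathcal K}$, which means $I\in\mathcal K$.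
\end{proof}

\begin{example}[a case with non-chordal $1$-skeleton]\label{ex:house}
If $\mathcal K^1$ is not chordal, it has an induced cycle with at least four vertices. If $\mathcal K\ne\mathcal K^f$, then $\mathcal K^1$ contains a triangle, at most two of whose vertices lie on that cycle. So such a $\mathcal K$ has at least five vertices. Let $\mathcal K$ be the one-dimensional complex with edges $13,14,23,24$, forming a $4$-cycle, and $15,35$. Then $\mathcal K^f$ adds the triangle $135$. We have $M_1^+=\emptyset$ and $M_2^+=\{1\}$. For $v=3$ both letters $1,2$ are neighbors, so $M_3^+=\emptyset$. For $v=4$ the letter $3$ swaps with the neighbors $1,2$, so a word containing $1$ or $2$ is equivalent to a word ending in $1$ or $2$, and $M_4^+=\{3\}$. For $v=5$ a class is determined by its subword $a$ in $\{1,2\}$ and its subword $b$ in $\{3,4\}$, and it consists of all their shuffles. It is admissible exactly when $a\in\{\emptyset,2,12,212,\dots\}$ and $b\in\{\emptyset,4,34,434,\dots\}$. There are $k+1$ admissible classes of length $k$, so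
\[
\Omega\mathit{DJ}(\mathcal K^f)\simeq\Omega\Bigl(\bigvee_{k\ge1}(S^{k+2})^{\vee(k+1)}\Bigr)\times\Omega S^3\times\Omega S^3\times(S^1)^5 .
\]
By Theorem~\ref{thm:A} this space is a homotopy retract of $\Omega\mathit{DJ}(\mathcal K)$.
\end{example}

\section{Presentation and additive structure}\label{sec:C}

We keep the notation of Section~\ref{sec:main}. For a wedge $W$ of spheres of dimension at least $3$, let $N(W)\subset\pi_*(\Omega W)$ be the smallest graded subgroup that contains the classes adjoint to the sphere inclusions and is closed under Samelson products and under $a\mapsto a\eta$. An \emph{ideal} of $\mathfrak L(\mathcal L)$ is a graded subgroup closed under brackets with arbitrary elements. Let $J_\Gamma$ be the ideal generated by the classes $\langle t_i,t_j\rangle$ with $\{i,j\}\in\mathcal K$, $i\ne j$.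

\begin{theorem}\label{thm:C}
\begin{itemize}
\item[(1)] $\mathfrak L(\mathcal K)\cong\mathfrak L(\mathcal L)/J_\Gamma$; that is, $QL(\mathcal K)\cong QL(\mathcal L)/\bigl([t_i,t_j]:\{i,j\}\in\mathcal K\bigr)$.
\item[(2)] $\mathfrak L(\mathcal K)_1=\mathbb Z^m$, and for $n\ge2$ the maps $\psi_v^{\mathcal K}$ induce an isomorphism
\[
\bigoplus_{v=1}^mN(W_v)_n\cong\mathfrak L(\mathcal K)_n .
\]
\end{itemize}
\end{theorem}

The quotient $\mathfrak P_\Gamma=\mathfrak L(\mathcal L)/J_\Gamma$ is defined algebraically, so the decomposition of Proposition~\ref{prop:decomp} does not apply to it directly. We show that it inherits the operation $\eta$, and then repeat the removal of a vertex inside $\mathfrak P_\Gamma$.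

\begin{proof}
\emph{The operation $\eta$ on $\mathfrak P_\Gamma$.} By \eqref{eq:jacobi}, $\operatorname{ad}(\langle b_1,b_2\rangle)=\operatorname{ad}(b_1)\operatorname{ad}(b_2)\pm\operatorname{ad}(b_2)\operatorname{ad}(b_1)$. By induction on the length:
\begin{equation}\label{eq:adpoly}
\begin{array}{l}\text{for a bracket monomial $b$, $\operatorname{ad}(b)$ is a polynomial without constant term}\\ \text{in the operators $\operatorname{ad}(t_i)$ with $t_i$ occurring in $b$.}\end{array}
\end{equation}
Hence $\mathfrak L(\mathcal L)_{\ge2}$ is spanned by elements $\langle t_i,a\rangle$ with $a\in\mathfrak L(\mathcal L)$, and $J_\Gamma$ is spanned by the elements $\operatorname{ad}(t_{i_1})\cdots\operatorname{ad}(t_{i_r})\langle t_j,t_k\rangle$ with $r\ge0$ and $jk$ an edge. All these spanning elements have the form $b=\langle t_i,a\rangle$, and $b\eta=\langle t_i,b\rangle$ by Lemma~\ref{lem:repeat}. So $\mathfrak L(\mathcal L)_{\ge2}$ and $J_\Gamma$ are closed under $\eta$, and $(\mathfrak P_\Gamma)_{\ge2}$ inherits an additive operation $\eta$ satisfying \eqref{eq:etaout} and the identity of Lemma~\ref{lem:repeat}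 for $t=t_i$. The relations \eqref{eq:basic} hold in $\mathfrak P_\Gamma$. Consequently the rules \eqref{eq:R1}--\eqref{eq:R3} and the conclusion of Lemma~\ref{lem:reduce} hold in $\mathfrak P_\Gamma$, with the same proofs.

\smallskip\noindent\emph{Reduction to a statement about graphs.} The map $g_*$ kills $J_\Gamma$ by \eqref{eq:basic}, so we have maps
\[
\mathfrak P_\Gamma\to\mathfrak L(\mathcal K)\to\mathfrak L(\mathcal K^f)\subset\pi_*(\Omega X_\Gamma),
\]
of which the first two are onto. The map $(\psi_v^{\mathcal L})_*$ preserves brackets and $\eta$ and sends the generators of $N(W_v)$ to the $x_I$, so it maps $N(W_v)$ into $\mathfrak L(\mathcal L)_{\ge2}$. We prove by induction on $m$ that, for every graph $\Gamma$ on $[m]$, the composite $\alpha_\Gamma\colon\mathfrak P_\Gamma\to\pi_*(\Omega X_\Gamma)$ is injective and the maps $\psi_v^{\mathcal L}$ induce $\bigoplus_vN(W_v)_n\cong(\mathfrak P_\Gamma)_n$ for $n\ge2$. Then $\mathfrak P_\Gamma\to\mathfrak L(\mathcal K)$ is bijective, which is (1), and (2) follows from $g\psi_v^{\mathcal L}\simeq\psi_v^{\mathcal K}$. In degree $1$ all groups are free on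 $t_1,\dots,t_m$, because $J_\Gamma$ lies in degrees $\ge2$. For $m=0$ there is nothing to prove.

\smallskip\noindent\emph{Removing the last vertex.} Let $v=m$, $\Gamma'=\Gamma\setminus v$, $W=W_v$, and let $\mathcal L'$ be the complex of the first $m-1$ points. The retraction $X_{\mathcal L}\to X_{\mathcal L'}$ sends $t_v$ to $0$ and fixes the other $t_i$, so it maps $J_\Gamma$ into $J_{\Gamma'}$ and induces $\operatorname{pr}\colon\mathfrak P_\Gamma\to\mathfrak P_{\Gamma'}$. The inclusion $X_{\mathcal L'}\to X_{\mathcal L}$ induces $\operatorname{in}\colon\mathfrak P_{\Gamma'}\to\mathfrak P_\Gamma$ with $\operatorname{pr}\circ\operatorname{in}=\mathrm{id}$. Both preserve brackets and $\eta$. Let $\mathfrak N\subset\mathfrak P_\Gamma$ be the image of $N(W)$. It is the smallest graded subgroup that contains the $x_J$, $J\in M_v^+$, and is closed under brackets and $\eta$.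

\smallskip\noindent\emph{Claim: in degrees $\ge2$, $\ker\operatorname{pr}=\mathfrak N$.} In these degrees $\ker\operatorname{pr}$ contains the $x_J$ and is closed under brackets and $\eta$, so it contains $\mathfrak N$. Let $\operatorname{pr}(y)=0$ and write $y=\operatorname{in}(y_0)+y_1$, where $y_1$ is a combination of monomials containing $t_v$. Then $\operatorname{pr}(y_1)=0$, so $y_0=\operatorname{pr}(y)=0$. It remains to show that every monomial of length $\ge2$ containing $t_v$ lies in $\mathfrak N$.
\begin{itemize}
\item[(i)] For every nonempty word $I$ in $[m]\setminus v$, we have $x_I\in\mathfrak N$, since $x_I$ is $0$ or $\pm x_J\eta^r$.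
\item[(ii)] For every $j\in[m]$, the homogeneous $a\in\mathfrak N$ with $\langle t_j,a\rangle\in\mathfrak N$ span a graded subgroup that is closed under brackets by \eqref{eq:jacobi} and under $\eta$ by \eqref{eq:etaout}. So $\operatorname{ad}(t_j)\mathfrak N\subset\mathfrak N$ as soon as $\langle t_j,x_I\rangle\in\mathfrak N$ for all nonempty $I$. For $j\ne v$ this holds by (i), as $\langle t_j,x_I\rangle=x_{jI}$.
\item[(iii)] For $j=v$ we induct on $|I|$. If $I=i$, then $x_i=\langle t_v,t_i\rangle$ by \eqref{eq:degone}, and $\langle t_v,x_i\rangle=x_i\eta\in\mathfrak N$. If $I=iI'$ with $I'$ nonempty, then \eqref{eq:degone} gives $\langle t_v,x_I\rangle=\langle x_i,x_{I'}\rangle-\langle t_i,\langle t_v,x_{I'}\rangle\rangle$, which lies in $\mathfrak N$ by (i), (ii) and induction.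
\item[(iv)] Let $b=\langle b_1,b_2\rangle$ be a monomial containing $t_v$; by \eqref{eq:anti} we may assume that $t_v$ occurs in $b_2$. We induct on the length of $b$. If $b_2$ has length $\ge2$, then $b_2\in\mathfrak N$, and $\operatorname{ad}(b_1)$ preserves $\mathfrak N$ by \eqref{eq:adpoly}, (ii) and (iii). Now let $b_2=t_v$. If $t_v$ does not occur in $b_1$, then $b$ is a combination of classes $x_I$ with $I$ nonempty, by \eqref{eq:adpoly}. If $b_1=t_v$, then $b=0$. If $b_1$ contains $t_v$ and has length $\ge2$, then $b_1\in\mathfrak N$ and $b=\pm\operatorname{ad}(t_v)b_1\in\mathfrak N$.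
\end{itemize}

\smallskip\noindent\emph{The induction step.} Let $\psi=\psi_v^{\mathcal K^f}\colon W\to X_\Gamma$. The composite $N(W)\to\mathfrak N\to\pi_*(\Omega X_\Gamma)$ is the restriction of $\psi_*$, which is injective by Proposition~\ref{prop:decomp}(b). So $N(W)\to\mathfrak N$ is bijective and $\alpha_\Gamma$ is injective on $\mathfrak N$. Let $y\in(\mathfrak P_\Gamma)_n$, $n\ge2$, with $\alpha_\Gamma(y)=0$. The coordinate projections commute with the inclusions, so $\alpha_{\Gamma'}\operatorname{pr}(y)=r_*\alpha_\Gamma(y)=0$ for the retraction $r\colon X_\Gamma\to X_{\Gamma'}$. By induction $\operatorname{pr}(y)=0$, so $y\in\mathfrak N$ by the claim, and $y=0$. Finally, the splitting gives $(\mathfrak P_\Gamma)_n=\mathfrak N_n\oplus\operatorname{in}(\mathfrak P_{\Gamma'})_n$, and the decomposition of $(\mathfrak P_{\Gamma'})_n$ completes the induction.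
\end{proof}

\begin{example}[two points]\label{ex:twopoints}
Let $m=2$ and $\mathcal K=\mathcal L$, so that $X_{\mathcal L}=C\vee C$. Then $W_1$ is a point, $M_2^+=\{1\}$, and $W_2=S^3$ maps in by $\pm[t_1,t_2]$. Proposition~\ref{prop:decomp} gives $\pi_n(C\vee C)\cong\pi_n(S^3)$ for $n\ge3$. By Lemma~\ref{lem:repeat},
\[
[t_1,[t_1,t_2]]=[t_1,t_2]\circ\eta_3,
\]
and this class generates $\pi_4(C\vee C)\cong\pi_4(S^3)=\mathbb Z/2$. Whitehead products vanish on $S^3$, which is a topological group, so $N(S^3)$ is spanned by the adjoints of the identity $\iota_3$ and of the iterated composites $\eta_3$, $\eta_3\eta_4$, $\eta_3\eta_4\eta_5,\dots$. By \cite{Toda}, $\eta_3\circ\eta_4\circ\eta_5=6\nu'\ne0$ in $\pi_6(S^3)=\mathbb Z/12$; in particular $\eta_3\circ\eta_4\neq0$. The next composite vanishes: since $\eta_6$ is a suspension, $6\nu'\circ\eta_6=\nu'\circ6\eta_6=0$. By Theorem~\ref{thm:C}, $QL(\mathcal L)$ is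
\[
\mathbb Z^2,\quad\mathbb Z,\quad\mathbb Z/2,\quad\mathbb Z/2,\quad\mathbb Z/2\qquad\text{in }\pi_2,\dots,\pi_6,
\]
and it is zero in higher degrees.
\end{example}

\begin{thebibliography}{9}

\bibitem{PTV}
T.~Panov, S.~Theriault and F.~Vylegzhanin,
\emph{Iterated Whitehead products in the homotopy groups of polyhedral products},
arXiv:2606.13165 (2026).

\bibitem{Toda}
H.~Toda,
\emph{Composition Methods in Homotopy Groups of Spheres}.

\bibitem{Whitehead}
G.~W.~Whitehead,
\emph{Elements of Homotopy Theory}.

\end{thebibliography}
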